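# The dimension of graphoids of rational functions

## 1. A closed manifold over the torus that is one-to-one over a patch

Write $\bar{\mathbb R}=\mathbb R\cup\{\infty\}$ for the projective real line, which is a circle, and $T=\bar{\mathbb R}^k$, which is a $k$-dimensional torus. Take finitely many rational functions $f_1,\dots,f_n\in\mathbb R(x_1,\dots,x_k)$, in lowest terms $f_i=p_i/q_i$. On the set of $u\in\mathbb R^k$ with $\prod q_i(u)\neq 0$, which is open and dense in $T$, the map $u\mapsto(f_1(u),\dots,f_n(u))$ is defined and continuous. Its graph lies in the compact space $T\times\bar{\mathbb R}^n$. Let $\Gamma$ be the closure of this graph and $\pi:\Gamma\to T$ the projection.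

The space $\Gamma$ can be singular. The object on which everything below turns is a closed manifold lying over it:
$$M\xrightarrow{\ \sigma\ }\Gamma\xrightarrow{\ \pi\ }T,\qquad \mu=\pi\circ\sigma, \tag{1}$$
where $M$ is a nonempty compact $k$-manifold without boundary (possibly disconnected), and there is a nonempty open $V\subset T$ such that $\mu$ restricts to a homeomorphism $\mu^{-1}(V)\to V$. Section 6 shows that such an $M$ always exists.

**Example 1 (one blow-up by hand).** Let $k=2$ and $n=1$, $f=x/y$. Write points of $\bar{\mathbb R}$ in homogeneous coordinates, $x=x_1/x_0$, $y=y_1/y_0$, and the value $t=t_1/t_0$. The equation $x=ty$ becomes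
$$x_1y_0t_0=x_0y_1t_1 .$$
Let $S$ be its solution set in $T\times\bar{\mathbb R}$; it is closed and contains the graph of $f$ over $\{y\ne0\}\subset\mathbb R^2$. For fixed $(x,y)$ this is a linear equation in $(t_0,t_1)$. Its coefficients $x_1y_0$ and $x_0y_1$ both vanish exactly at $(x,y)=(0,0)$ and $(x,y)=(\infty,\infty)$. Away from these two points $t$ is a continuous function of $(x,y)$, so there $S$ is a graph and lies in the closure of the part over $\{y\neq0\}\subset\mathbb R^2$. Near the fiber over $(0,0)$, $S$ has two charts: $(t,y)$ with $x=ty$, and $(s,x)$ with $s=1/t$, $y=sx$. In each chart the points with $y\ne 0$ are dense. The point $(\infty,\infty)$ looks the same in the coordinates $1/x,1/y$, since $x/y=(1/y)/(1/x)$. So $S=\Gamma$ is a closed surface, and we may take $M=\Gamma$.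

A neighborhood of the circle over $(0,0)$ is a line bundle over $\bar{\mathbb R}$ with transition $x=t\,y$. The multiplier $t$ is positive on one component of $\mathbb R\setminus\{0\}$ and negative on the other, so this neighborhood is a Möbius band. Thus $\Gamma$ is a connected nonorientable closed surface. (It is connected because it contains a dense copy of $T$ minus two points.) In particular $H^2(\Gamma;\mathbb Q)=0$, while $H^2(\Gamma;\mathbb Z/2)=\mathbb Z/2$.

The use of (1) is the following lemma.

**Lemma 1.** Suppose $\Gamma$ is a compact space with maps as in (1). Then $\mu^*:H^k(T;\mathbb Z/2)\to H^k(M;\mathbb Z/2)$ is injective, and hence so is $\pi^*:H^k(T;\mathbb Z/2)\to H^k(\Gamma;\mathbb Z/2)$.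

*Proof.* Pick $t\in V$ and let $m$ be its only preimage. Then $\mu$ maps the pair $(M,M\setminus m)$ to $(T,T\setminus t)$. With $\mathbb Z/2$ coefficients we get a commutative square
$$\begin{array}{ccc}H^k(T,T\setminus t)&\longrightarrow&H^k(T)\\ \downarrow&&\downarrow{\scriptstyle\mu^*}\\ H^k(M,M\setminus m)&\longrightarrow&H^k(M).\end{array}$$
The top arrow is an isomorphism, because $T$ is a closed connected manifold. The left arrow is an isomorphism by excision, because $\mu$ is a homeomorphism from the open neighborhood $\mu^{-1}(V)$ of $m$ onto the neighborhood $V$ of $t$. The bottom arrow is dual to $H_k(M)\to H_k(M,M\setminus m)=\mathbb Z/2$. That map is onto, because the mod 2 fundamental class of $M$ maps to the generator; so the bottom arrow is injective. Going left and then along the bottom is injective, so going along the top and then right is injective. As the top arrow is an isomorphism, $\mu^*$ is injective. Finally $\mu^*=\sigma^*\pi^*$, so $\pi^*$ is injective. $\square$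

The proof used only that every closed manifold has a fundamental class mod 2. With rational coefficients the conclusion is false: in Example 1, $\pi^*:H^2(T;\mathbb Q)=\mathbb Q\to H^2(\Gamma;\mathbb Q)=0$ is zero.

What the lemma is for is a dimension question about such closures when the finite list $f_1,\dots,f_n$ is replaced by an arbitrary, possibly uncountable, family.

## 2. Graphoids and the statements

Each $f\in\mathbb R(x_1,\dots,x_k)$ is regarded as a continuous partial function to $Y=\bar{\mathbb R}$ on its natural domain $\operatorname{dom}(f)\subset T$. We use only three properties of the domain. It is open and dense in $T$; $f$ is continuous on it; and if $f=p/q$ in lowest terms, then $\operatorname{dom}(f)$ contains every $u\in\mathbb R^k$ with $q(u)\ne0$, and there $f(u)=p(u)/q(u)$.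

**Definition.** Let $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$. The *graphoid* $\bar\Gamma(\mathcal F)\subset T\times Y^{\mathcal F}$ is the set of all $(x,y)$, $y=(y_f)_{f\in\mathcal F}$, such that for every neighborhood $O(x)$ of $x$, every finite $\mathcal E\subset\mathcal F$ and all neighborhoods $O(y_f)$ of $y_f$, $f\in\mathcal E$, there is a point $x'\in O(x)\cap\bigcap_{f\in\mathcal E}\operatorname{dom}(f)$ with $f(x')\in O(y_f)$ for all $f\in\mathcal E$.

For a finite family $\mathcal E$ this is the closure of the graph of $\mathcal E$ over $\operatorname{dom}(\mathcal E)=\bigcap_{f\in\mathcal E}\operatorname{dom}(f)$, which is open and dense. For $\mathcal F=\emptyset$ it is $T$. We always write $\pi:\bar\Gamma(\mathcal F)\to T$ for the projection.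

**Definition.** A compact Hausdorff space $X$ has *covering dimension* $\dim X\le n$ if every finite open cover has a finite open refinement in which no point lies in more than $n+1$ members.

The question, posed by Taras Banakh and Oles Potyatynyk in "Dimension of graphoids of rational vector-functions" (arXiv:1108.2209, 2011), is whether $\dim\bar\Gamma(\mathcal F)=k$ always holds. The equality is known for $k=1$ and $k=2$.

**Example 2 ($k=1$).** Let $f=p/q\in\mathbb R(x)$ be in lowest terms and $d=\max(\deg p,\deg q)$. Homogenizing $p$ and $q$ to degree $d$ gives two forms without a common zero on $\bar{\mathbb R}$, so $f$ extends to a continuous $\bar f:\bar{\mathbb R}\to\bar{\mathbb R}$. The graph of the extension is compact, so for finite $\mathcal E$ the closure of the graph of $\mathcal E$ is the graph of $(\bar f)_{f\in\mathcal E}$. Hence $\bar\Gamma(\mathcal F)$ is the graph of $x\mapsto(\bar f(x))_{f\in\mathcal F}$ for every $\mathcal F$: a circle, of dimension $1$.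

The stronger statements use cohomological dimension. $H^*$ denotes Čech cohomology throughout; on compact manifolds and polyhedra it agrees with singular cohomology.

**Definition.** For an abelian group $G$ and compact Hausdorff $X$, $\dim_GX$ is the least $n$ with $H^m(X,A;G)=0$ for all closed $A\subset X$ and all $m>n$.

**Example 3.** For a closed $k$-ball $B$ and $G\neq0$ we have $H^k(B,\partial B;G)=G\ne0$, so $\dim_GB\geq k$; and $\dim_GB\le\dim B=k$ by (F3) below. So the coefficient group is invisible for balls. In the graphoids of Theorem 3 it is visible.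

**Theorem 1.** For all $k\ge1$ and all $\mathcal F\subset\mathbb R(x_1,\dots,x_k)$, $\dim\bar\Gamma(\mathcal F)=k$. Moreover $\pi^*:H^k(T;\mathbb Z/2)\to H^k(\bar\Gamma(\mathcal F);\mathbb Z/2)$ is injective.

**Theorem 2.** For every $\mathcal F$:

* (a) $\pi^*:H^*(T;\mathbb Z/2)\to H^*(\bar\Gamma(\mathcal F);\mathbb Z/2)$ is injective in all degrees.
* (b) Every nonempty open $U\subset\bar\Gamma(\mathcal F)$ contains a compact set $P$ with $\dim P=k$ and $\dim_GP=k$ for every abelian group $G$ with $2G\ne G$. In particular $\dim_G\bar\Gamma(\mathcal F)=k$ for every such $G$.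

**Theorem 3.** Let $k\ge2$ and let $\mathcal F=L$ be a subfield of $\mathbb R(x_1,\dots,x_k)$ containing $x_1,\dots,x_k$ (for example the whole field, or $\mathbb Q(x_1,\dots,x_k)$, whose graphoid is metrizable). For every abelian group $G\ne0$,
$$\dim_G\bar\Gamma(L)=\begin{cases}k,&2G\ne G,\\ k-1,&2G=G\text{ and }G\text{ has an element of order }2,\\ 1,&G\text{ uniquely }2\text{-divisible (e.g. }\mathbb Q,\ \mathbb Z[\tfrac12],\ \mathbb Z/p\text{ with }p\text{ odd)}.\end{cases}$$

**Corollary.** For $k\ge2$ and $G\ne0$, the equality $\dim_G\bar\Gamma(\mathcal F)=k$ holds for all families $\mathcal F$ if and only if $2G\ne G$.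

For $k=1$ the graphoid is a circle by Example 2, so $\dim_G\bar\Gamma(\mathcal F)=1$ for every $G\ne0$.

**Facts used.** For compact Hausdorff spaces and closed subsets (Eilenberg–Steenrod, *Foundations of Algebraic Topology*, Ch. IX–X; Engelking, *Dimension Theory*):

* (F1) Continuity: $H^*(\varprojlim X_\alpha)=\varinjlim H^*(X_\alpha)$.
* (F2) Strong excision: $H^*(P\cup C,C)\cong H^*(P,P\cap C)$ for closed $P,C$; hence the Mayer–Vietoris sequence for closed sets.
* (F3) $H^m(X,A;G)=0$ for $m>\dim X$; so $\dim_GX\le\dim X$.
* (F4) Universal coefficients: there is a natural exact sequence $0\to H^m(X,A;\mathbb Z)\otimes G\to H^m(X,A;G)\to\mathrm{Tor}(H^{m+1}(X,A;\mathbb Z),G)\to0$. One has it for the nerves of finite covers, where cochains with values in $G$ are integral cochains tensored with $G$, and passes to the direct limit.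
* (F5) $H^1(X;\mathbb Z)=[X,S^1]$: a map $\beta:X\to S^1$ corresponds to $\beta^*\iota$, with $\iota$ a generator of $H^1(S^1;\mathbb Z)$.
* (F6) If $A\subset X$ is closed, then $\dim A\le\dim X$ and $\dim_GA\le\dim_GX$. The second inequality follows from the exact sequence $H^m(X,B)\to H^m(A,B)\to H^{m+1}(X,A)$ for closed $B\subset A$: for $m>\dim_GX$ both outer groups vanish.

## 3. The graphoid as an inverse limit of closed graphs

**Dense sets of definition.** The aim is to avoid ever looking at the exact domains. Let $\mathcal E$ be finite. If $D\subset\operatorname{dom}(\mathcal E)$ is dense in $T$, then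
$$\bar\Gamma(\mathcal E)\ \text{is the closure of the graph of }\mathcal E\text{ over }D. \tag{2}$$
Indeed, for $x\in\operatorname{dom}(\mathcal E)$, density of $D$ and continuity of $\mathcal E$ at $x$ show that $(x,\mathcal E(x))$ is a limit of points $(d,\mathcal E(d))$ with $d\in D$. We apply this with $D=\{u\in\mathbb R^k:h(u)\ne0\}$, where $h\neq0$ is a polynomial divisible by all the denominators. A nonzero polynomial vanishes on no nonempty open subset of $\mathbb R^k$, and $\mathbb R^k$ is dense in $T$, so this $D$ is dense. In particular the space $\Gamma$ of Section 1 is $\bar\Gamma(\{f_1,\dots,f_n\})$.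

**Fibers over good points.** For finite $\mathcal E$,
$$\text{if }x\in\operatorname{dom}(\mathcal E),\text{ the fiber of }\bar\Gamma(\mathcal E)\text{ over }x\text{ is the single point }\mathcal E(x). \tag{3}$$
If $(x_n,\mathcal E(x_n))\to(x,y)$ with $x_n\in\operatorname{dom}(\mathcal E)$, then $\mathcal E(x_n)\to\mathcal E(x)$ by continuity at $x$, so $y=\mathcal E(x)$. (Sequences suffice, since $T\times Y^{\mathcal E}$ is metrizable.)

**The limit.** The aim is to reach an arbitrary $\mathcal F$ from its finite subfamilies. The definition says precisely that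
$$(x,y)\in\bar\Gamma(\mathcal F)\iff (x,y|_{\mathcal E})\in\bar\Gamma(\mathcal E)\ \text{for all finite }\mathcal E\subset\mathcal F. \tag{4}$$
So $\bar\Gamma(\mathcal F)$ is an intersection of preimages of closed sets, hence closed in $T\times Y^{\mathcal F}$ and compact. For $\mathcal E\subset\mathcal E'$ we have $\operatorname{dom}(\mathcal E')\subset\operatorname{dom}(\mathcal E)$. So the coordinate projection maps the graph of $\mathcal E'$ over $\operatorname{dom}(\mathcal E')$ into the graph of $\mathcal E$, and therefore maps $\bar\Gamma(\mathcal E')$ into $\bar\Gamma(\mathcal E)$. A compatible family of points of the $\bar\Gamma(\mathcal E)$ has one common $x\in T$, and one value $y_f$ for each $f$, read off from $\mathcal E=\{f\}$; by (4) it comes from exactly one point of $\bar\Gamma(\mathcal F)$. A continuous bijection of compact Hausdorff spaces is a homeomorphism, so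
$$\bar\Gamma(\mathcal F)=\varprojlim_{\mathcal E\subset\mathcal F\text{ finite}}\bar\Gamma(\mathcal E), \tag{5}$$
compatibly with the projections $\pi_{\mathcal E}:\bar\Gamma(\mathcal E)\to T$. Let $q_{\mathcal E}:\bar\Gamma(\mathcal F)\to\bar\Gamma(\mathcal E)$ be the projections; then $\pi=\pi_{\mathcal E}\circ q_{\mathcal E}$.

## 4. The upper bound from triangulation

**Step 1: finite families.** We show $\dim\bar\Gamma(\mathcal E)\le k$. Identify $\bar{\mathbb R}$ with the unit circle in $\mathbb R^2$ by $t\mapsto\left(\frac{2t}{1+t^2},\frac{t^2-1}{1+t^2}\right)$, $\infty\mapsto(0,1)$. Then by (2) $\bar\Gamma(\mathcal E)$ is the closure of a semialgebraic set, namely the graph over $D$, which is semialgebraically homeomorphic to the open semialgebraic set $D\subset\mathbb R^k$. That graph has dimension $k$, and taking the closure keeps a semialgebraic set semialgebraic and does not change its dimension. So $\bar\Gamma(\mathcal E)$ is a compact semialgebraic set of dimension $k$, and it is homeomorphic to a finite simplicial complex of dimension $k$ (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Prop. 2.8.2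 and Thm 9.2.1). Hence $\dim\bar\Gamma(\mathcal E)=k$.

**Step 2: arbitrary families.** We pass to the limit (5). Let $\mathcal U$ be a finite open cover of $\bar\Gamma(\mathcal F)$. Sets of the form $q_{\mathcal E}^{-1}(V)$, with $V$ open in $\bar\Gamma(\mathcal E)$, are a basis of the topology. By compactness finitely many of them cover and refine $\mathcal U$, and after enlarging the finite families we may use one common $\mathcal E$: the refinement is $\{q_{\mathcal E}^{-1}(V_i)\}$. The $V_i$ cover the closed set $K=q_{\mathcal E}(\bar\Gamma(\mathcal F))\subset\bar\Gamma(\mathcal E)$, and $\dim K\le k$ by (F6). Choose a finite open refinement of $\{V_i\cap K\}$ in $K$ in which no point lies in more than $k+1$ members, and pull it back by $q_{\mathcal E}$. The result is a finite open refinement of $\mathcal U$, and again no point lies in more than $k+1$ members. So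
$$\dim\bar\Gamma(\mathcal F)\le k. \tag{6}$$

## 5. Three ways to lose the lower bound

**Looking for a ball.** For finite $\mathcal E$ the lower bound is easy: the graph over a closed ball in $\operatorname{dom}(\mathcal E)$ is a $k$-ball inside $\bar\Gamma(\mathcal E)$. (With Example 3 and (F6) this even gives $\dim_G\bar\Gamma(\mathcal E)=k$ for every $G\ne0$.) For infinite families there may be no ball over which all the functions are defined. Take $k=2$ and $\mathcal F=\{\frac{x-a}{y-b}:a,b\in\mathbb Q\}$. In every neighborhood of $(a,b)$ the function $\frac{x-a}{y-b}$ takes every real value, so it cannot be continuous at $(a,b)$, and $(a,b)\notin\operatorname{dom}\left(\frac{x-a}{y-b}\right)$. Thus $\bigcap_{f\in\mathcal F}\operatorname{dom}(f)$ misses $\mathbb Q^2$ and contains no nonempty open set. If $a,b$ run over $\mathbb R$, it misses all of $\mathbb R^2$.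

**Passing dimension to the limit.** The argument of Step 2 has no counterpart for lower bounds, even when the bonding maps are onto and one-to-one over a dense open set. Let $X_n$ be the disjoint union of the $2^n$ intervals $[j2^{-n},(j+1)2^{-n}]$, $0\le j<2^n$, and let $X_{n+1}\to X_n$ be the map that glues the two halves of each interval. It is onto, and one-to-one except over midpoints. A point of $\varprojlim X_n$ is a nested sequence of dyadic intervals together with a point common to all of them. The nested sequence is a sequence of binary digits and the common point is determined by it. So $\varprojlim X_n\cong\{0,1\}^{\mathbb N}$ has dimension $0$, while $\dim X_n=1$ for all $n$.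

So one needs something that survives direct limits. By (F1), a cohomology class of $T$ whose pullback is nonzero on every $\bar\Gamma(\mathcal E)$ stays nonzero on $\bar\Gamma(\mathcal F)$.

**The wrong coefficients.** The natural candidate is the top class of $T$. With rational coefficients Example 1 shows that it already dies on $\bar\Gamma(\{x/y\})$. Relative classes of balls do not help. Let $B\subset\mathbb R^2$ be a closed disc around the origin, and $P'$ its preimage in $\bar\Gamma(\{x/y\})$, a Möbius band. Restriction $H^1(P';\mathbb Q)\to H^1(\partial P';\mathbb Q)$ is multiplication by $2$, because the boundary circle winds twice around the core. It is an isomorphism, and $H^2(P';\mathbb Q)=0$. Hence $H^2(P',\partial P';\mathbb Q)=0$, although $H^2(B,\partial B;\mathbb Q)=\mathbb Q$. Theorem 3 shows that this is no accident of the method: for a large family, $\dim_{\mathbb Q}$ really is $1$. With $\mathbb Z/2$ in place of $\mathbb Q$ the multiplication by $2$ becomes zero and $H^2(P',\partial P';\mathbb Z/2)=\mathbb Z/2$.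

The way through is therefore to use $\mathbb Z/2$ coefficients, where Lemma 1 applies, and to supply the manifold $M$ of (1) for every finite family.

## 6. Resolving the closed graph, and the proof of Theorem 1

**Lemma 2.** For finite $\mathcal E=\{f_1,\dots,f_n\}$, the map $\pi_{\mathcal E}^*:H^k(T;\mathbb Z/2)\to H^k(\bar\Gamma(\mathcal E);\mathbb Z/2)$ is injective.

*Proof.* By Lemma 1 we have to construct (1) for $\Gamma=\bar\Gamma(\mathcal E)$.

**Step 1: an algebraic model of the closed graph.** Resolution of singularities applies to varieties, so we replace the Euclidean closure by a Zariski closure. Write $f_i=p_i/q_i$ in lowest terms and work with varieties over $\mathbb R$. Let $\mathbf T=(\mathbb P^1)^k$, so $\mathbf T(\mathbb R)=T$, and let $\mathbf U=\{\prod q_i\ne0\}\subset\mathbb A^k\subset\mathbf T$, an open subvariety. Then $\varphi=(f_1,\dots,f_n):\mathbf U\to(\mathbb P^1)^n$ is a morphism. Its graph $\mathbf G$ is closed in $\mathbf U\times(\mathbb P^1)^n$ and isomorphic to $\mathbf U$, hence smooth and integral of dimension $k$. Let $\mathbf Z$ be the Zariski closure of $\mathbf G$ in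 $\mathbf T\times(\mathbb P^1)^n$. It is an integral projective variety. Since $\mathbf G$ is already closed in the open set $\mathbf U\times(\mathbb P^1)^n$,
$$\mathbf Z\cap(\mathbf U\times(\mathbb P^1)^n)=\mathbf G, \tag{7}$$
and this is open in $\mathbf Z$.

**Step 2: resolution.** This produces the manifold. By Hironaka (Ann. of Math. 79 (1964), Main Theorem I) there are a smooth integral projective variety $\mathbf Z'$ over $\mathbb R$ and a birational projective morphism $\sigma:\mathbf Z'\to\mathbf Z$ that is an isomorphism over the regular locus of $\mathbf Z$, in particular over $\mathbf G$. Put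
$$M=\mathbf Z'(\mathbb R),\qquad W=(\sigma^{-1}\mathbf G)(\mathbb R),\qquad \mu=\mathrm{pr}_T\circ\sigma:M\to T .$$
Since $\mathbf Z'$ is projective and smooth of dimension $k$, $M$ is a closed subset of a real projective space and, by the Jacobian criterion and the implicit function theorem, a smooth $k$-manifold without boundary. So $M$ is a compact manifold. It is nonempty: $\sigma$ is an isomorphism over $\mathbf G\cong\mathbf U$, so $W\cong\mathbf U(\mathbb R)$, and $\mathbf U(\mathbb R)\neq\emptyset$ because the nonzero polynomial $\prod q_i$ is nonzero at some real point.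

**Step 3: $\mu$ is a homeomorphism over $\mathbf U(\mathbb R)$.** This is the patch required in (1). If $\mu(m)\in\mathbf U(\mathbb R)$, then $\sigma(m)\in\mathbf G$ by (7), so $m\in W$. Conversely $\mu(W)\subset\mathbf U(\mathbb R)$. Thus $\mu^{-1}(\mathbf U(\mathbb R))=W$. On $W$, $\mu$ is the composite of the homeomorphisms $W\to\mathbf G(\mathbb R)\to\mathbf U(\mathbb R)$ induced by isomorphisms of varieties. So we may take $V=\mathbf U(\mathbb R)$, which is open in $T$.

**Step 4: $W$ is dense in $M$.** This is needed because $\mathbf Z(\mathbb R)$ may be larger than $\bar\Gamma(\mathcal E)$, and we must land in $\bar\Gamma(\mathcal E)$. Suppose $W$ is not dense. Then some nonempty Euclidean-open $O\subset M$ lies in the Zariski-closed set $\Sigma=\mathbf Z'\setminus\sigma^{-1}(\mathbf G)$, which is proper. Let $m\in O$. As $\mathbf Z'$ is integral and $\Sigma$ is proper, there is a nonzero $h$ in the regular local ring $\mathcal O_{\mathbf Z',m}$ that vanishes on $\Sigma$ near $m$. Choose regular parameters $t_1,\dots,t_k$ at $m$; they are local analytic coordinates on $M$ near $m$. In these coordinates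 the image of $h$ in the completion $\mathbb R[[t_1,\dots,t_k]]$ of $\mathcal O_{\mathbf Z',m}$ is the Taylor series of $h$ at $m$. But $h$ vanishes on $O$ near $m$, so its Taylor series is $0$. Since $\mathcal O_{\mathbf Z',m}$ injects into its completion, $h=0$, a contradiction.

**Step 5: $\sigma$ maps $M$ into $\bar\Gamma(\mathcal E)$.** The set $\sigma(W)=\mathbf G(\mathbb R)$ is the graph of $\mathcal E$ over $\mathbf U(\mathbb R)\subset\operatorname{dom}(\mathcal E)$, so it lies in $\bar\Gamma(\mathcal E)$. As $W$ is dense in $M$ and $\bar\Gamma(\mathcal E)$ is closed, $\sigma(M)\subset\bar\Gamma(\mathcal E)$. Hence $\mu=\pi_{\mathcal E}\circ\sigma$, and all the requirements of (1) hold. Lemma 1 finishes the proof. $\square$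

**Proof of Theorem 1.** Let $u$ generate $H^k(T;\mathbb Z/2)=\mathbb Z/2$. By (5) and (F1),
$$H^k(\bar\Gamma(\mathcal F);\mathbb Z/2)=\varinjlim_{\mathcal E}H^k(\bar\Gamma(\mathcal E);\mathbb Z/2),$$
and since $\pi=\pi_{\mathcal E}\circ q_{\mathcal E}$, the class $\pi^*u$ is represented by the compatible family $(\pi_{\mathcal E}^*u)_{\mathcal E}$. An element of a direct limit represented by a compatible family is zero only if some member of the family is zero. By Lemma 2 no $\pi_{\mathcal E}^*u$ is zero. So $\pi^*u\ne0$, which is the asserted injectivity. In particular $H^k(\bar\Gamma(\mathcal F);\mathbb Z/2)\ne0$, and (F3) gives $\dim\bar\Gamma(\mathcal F)\ge k$. With (6), $\dim\bar\Gamma(\mathcal F)=k$. $\blacksquare$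

## 7. Dimension $k$ inside every open set: proof of Theorem 2

Write $\Gamma=\bar\Gamma(\mathcal F)$, and let $u$ be as above.

**Part (a).** Let $0\ne a\in H^i(T;\mathbb Z/2)$. Poincaré duality on $T$ gives $b\in H^{k-i}(T;\mathbb Z/2)$ with $a\smile b=u$. Then $\pi^*a\smile\pi^*b=\pi^*u\neq0$ by Theorem 1, so $\pi^*a\ne0$.

**Part (b), Step 1: $U$ contains the full preimage of a ball.** This turns an open set upstairs into one downstairs. Since $U$ is nonempty and open, there are a finite $\mathcal E\subset\mathcal F$ and an open $W\subset T\times Y^{\mathcal E}$ such that $\{z\in\Gamma:q_{\mathcal E}(z)\in W\}$ is nonempty and contained in $U$. Then $W$ meets $\bar\Gamma(\mathcal E)$, so by (2) it contains a point $(v,\mathcal E(v))$ with $v\in\operatorname{dom}(\mathcal E)\cap\mathbb R^k$. By continuity there is a closed ball $B\subset\operatorname{dom}(\mathcal E)\cap\mathbb R^k$ around $v$ with $(x,\mathcal E(x))\in W$ for all $x\in B$. Put $P=\pi^{-1}(B)$. If $z\in P$ lies over $x\in B$, then $q_{\mathcal E}(z)=(x,\mathcal E(x))\in W$ by (3), so $z\in U$. Hence $P\subset U$, and $P$ is compact. Other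 functions in $\mathcal F$ may be undefined at points of $B$; this does not matter.

**Step 2: a nonzero relative class on $P$.** The top class is pushed into the ball. The compact manifold $T\setminus\operatorname{int}B$ has nonempty boundary on each component, so by Poincaré–Lefschetz duality $H^k(T\setminus\operatorname{int}B;\mathbb Z/2)\cong H_0(T\setminus\operatorname{int}B,\partial B;\mathbb Z/2)=0$. By the exact sequence of the pair, $u$ lifts to some $\tilde u\in H^k(T,T\setminus\operatorname{int}B;\mathbb Z/2)$. Put $C=\pi^{-1}(T\setminus\operatorname{int}B)$. Then $\pi^*\tilde u\in H^k(\Gamma,C;\mathbb Z/2)$ maps to $\pi^*u\ne0$ in $H^k(\Gamma;\mathbb Z/2)$, so $H^k(\Gamma,C;\mathbb Z/2)\ne0$. Since $\Gamma=P\cup C$, strong excision (F2) gives $H^k(P,P\cap C;\mathbb Z/2)\ne0$.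

**Step 3: from $\mathbb Z/2$ to all $G$ with $2G\neq G$.** Let $N=H^k(P,P\cap C;\mathbb Z)$. As $\dim P\le\dim\Gamma=k$, we have $H^{k+1}(P,P\cap C;\mathbb Z)=0$, and (F4) gives $H^k(P,P\cap C;G)\cong N\otimes G$ for every $G$. For $G=\mathbb Z/2$, Step 2 says $N/2N\ne0$. If $2G\ne G$, then $N\otimes G$ maps onto $(N/2N)\otimes_{\mathbb Z/2}(G/2G)$, a tensor product of two nonzero $\mathbb Z/2$-vector spaces, so it is nonzero. Therefore $k\le\dim_GP\le\dim P\le k$, and all are equal; such $G$ exist, so $\dim P=k$. Finally $k=\dim_GP\le\dim_G\Gamma\le\dim\Gamma=k$. $\blacksquare$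

## 8. Dividing by two in the graphoid of a field: proof of Theorem 3

In the Möbius band $P'$ of Section 5, the generator of $H^1(\partial P';\mathbb Z)$ does not extend over $P'$, but twice it does. The extension is visible: the coordinate $t=x/y$ maps $P'$ to the circle $\bar{\mathbb R}$, and on the boundary circle $x^2+y^2=\mathrm{const}$ it is $(x,y)\mapsto x/y$, a double covering. In the graphoid of a field every quotient of two elements is a coordinate. The plan is to show that, for this reason, every degree-one class on a closed subset extends after multiplication by $2$, and that this kills all cohomology in degrees $\ge2$ once $2$ is inverted.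

Let $X=\bar\Gamma(L)$ and $R=\mathbb Z[\frac12]$. For $f\in L$ let $y_f:X\to\bar{\mathbb R}$ be the coordinate function. It is continuous.

**Step 1: algebra of the coordinates.** We need to know that the $y_f$ obey the field operations wherever these make sense. Let $z=(x,y)\in X$, let $E\subset L$ be finite, and let $h\ne0$ be a polynomial divisible by the denominators of all $f\in E$. By (4), (2) and metrizability of $T\times Y^E$,
$$\text{there are }u_n\in\mathbb R^k\text{ with }h(u_n)\ne0,\ u_n\to x,\ f(u_n)\to y_f(z)\text{ for all }f\in E. \tag{8}$$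
It follows that:

* $y_{x_i}(z)$ is the $i$-th coordinate of $x$. Take $E=\{x_i\}$ in (8).
* If $y_f(z),y_g(z)\in\mathbb R$, then $y_{f+g}(z)=y_f(z)+y_g(z)$ and $y_{fg}(z)=y_f(z)y_g(z)$. Take $E=\{f,g,f+g,fg\}$ and pass to the limit in $(f+g)(u_n)=f(u_n)+g(u_n)$ and $(fg)(u_n)=f(u_n)g(u_n)$.
* If $g_2\ne0$ in $L$ and $(y_{g_1}(z),y_{g_2}(z))\in\mathbb R^2\setminus\{0\}$, then $y_{g_1/g_2}(z)=y_{g_1}(z)/y_{g_2}(z)\in\bar{\mathbb R}$. Take $E=\{g_1,g_2,g_1/g_2\}$ and $h$ divisible also by the numerator of $g_2$, so that $g_2(u_n)\ne0$. Then $(g_1/g_2)(u_n)=g_1(u_n)/g_2(u_n)$, and $(a,b)\mapsto a/b$ is continuous from $\mathbb R^2\setminus\{0\}$ to $\bar{\mathbb R}$.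

**Step 2: the finite coordinates are dense in $C(X,\mathbb R)$.** This lets us replace arbitrary continuous functions by elements of $L$. Let
$$\mathcal A=\{y_f:f\in L,\ y_f(X)\subset\mathbb R\}.$$
The field $L$ contains $\mathbb Q$. By Step 1, $\mathcal A$ is a $\mathbb Q$-subalgebra of $C(X,\mathbb R)$ containing the rational constants. It separates points, as follows. For $f\in L$ we have $1+f^2\ne0$, because its values are at least $1$ wherever $f$ is finite. So $\frac1{1+f^2}$ and $\frac f{1+f^2}$ lie in $L$. Put $c(t)=\frac1{1+t^2}$, $s(t)=\frac t{1+t^2}$, $c(\infty)=s(\infty)=0$; these are continuous on $\bar{\mathbb R}$. Applying (8) to $E=\{f,\frac1{1+f^2},\frac f{1+f^2}\}$ shows that the coordinates of the two new functions are $c(y_f)$ and $s(y_f)$, so both belong to $\mathcal A$. The map $(c,s):\bar{\mathbb R}\to\mathbb R^2$ is injective: $c=0$ only at $\infty$, and otherwise $t=s/c$. Now let $z\ne z'$ in $X$. If all $y_f(z)=y_f(z')$, then in particular the $y_{x_i}$ agree, so $z$ and $z'$ have the same base point and the same coordinates and are equal. So some $y_f$ separates $z$ from $z'$, and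 then so does $c(y_f)$ or $s(y_f)$. The closure of $\mathcal A$ is closed under multiplication by real numbers, since $\mathbb Q$ is dense in $\mathbb R$. By the Stone–Weierstrass theorem $\mathcal A$ is dense in $C(X,\mathbb R)$.

**Step 3: for every closed $A\subset X$, the restriction $H^1(X;R)\to H^1(A;R)$ is surjective.** This is the heart of the proof. As $R$ is flat over $\mathbb Z$, (F4) gives $H^1(A;R)=H^1(A;\mathbb Z)\otimes R$, and every element has the form $b_0\otimes2^{-s}$. By (F5) choose $\beta:A\to S^1\subset\mathbb R^2$ with $\beta^*\iota=b_0$. By Tietze's theorem extend $\beta$ to a continuous $(B_1,B_2):X\to\mathbb R^2$. By Step 2 there are $g_1,g_2\in L$ with $y_{g_1},y_{g_2}\in\mathcal A$ and $|y_{g_i}-B_i|<\frac14$ on $X$. We may assume $g_2\ne0$ in $L$: if $g_2=0$, then $\max_X|B_2|<\frac14$ by compactness, and $g_2$ may be replaced by a small nonzero rational constant.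

On $A$ the map $g=(y_{g_1},y_{g_2})$ satisfies $|g-\beta|\le\frac{\sqrt2}4<1=|\beta|$, so the linear homotopy from $\beta$ to $g$ stays in $\mathbb R^2\setminus\{0\}$. Put $f=g_1/g_2\in L$; this is where we use that $L$ is a field. By Step 1, $y_f|_A=p\circ g$ with
$$p:\mathbb R^2\setminus\{0\}\to\bar{\mathbb R},\qquad p(a,b)=a/b .$$
On $S^1$ the map $p$ is the double covering $S^1\to\mathbb{RP}^1$. Identify $H^1(\mathbb R^2\setminus\{0\};\mathbb Z)$ with $H^1(S^1;\mathbb Z)$; then $p^*\theta=2\iota$ for a suitable generator $\theta$ of $H^1(\bar{\mathbb R};\mathbb Z)$. Hence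
$$(y_f^*\theta)|_A=g^*p^*\theta=2\,g^*\iota=2\,\beta^*\iota=2b_0 . \tag{9}$$
The class $y_f^*\theta$ is defined on all of $X$, because $y_f$ is. So $b_0\otimes2^{-s}$ is the restriction of $y_f^*\theta\otimes2^{-s-1}\in H^1(X;R)$.

**Step 4: $H^m(X,A;R)=0$ for all closed $A\subset X$ and $m\ge2$.** Coefficients are $R$ in this step. First we show $H^2(B)=0$ for every closed $B\subset X$. By Step 3, $H^1(B)\to H^1(A)$ is onto for closed $A\subset B\subset X$, since already $H^1(X)\to H^1(A)$ is onto and factors through it. For closed $B_1,B_2$ consider the Mayer–Vietoris sequence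
$$H^1(B_1)\oplus H^1(B_2)\to H^1(B_1\cap B_2)\to H^2(B_1\cup B_2)\to H^2(B_1)\oplus H^2(B_2).$$
The first map is onto, so the last one is injective. By induction $H^2(B_1\cup\dots\cup B_r)\to\bigoplus_iH^2(B_i)$ is injective for finitely many closed sets. Let $e\in H^2(B)$. Each $b\in B$ is the intersection of its closed neighborhoods in $B$, so by (F1) the direct limit of the groups $H^2$ of these neighborhoods is $H^2(\mathrm{pt})=0$. Hence $e$ vanishes on some closed neighborhood of $b$. Finitely many such neighborhoods cover $B$, and by the injectivity $e=0$.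

Now let $m\ge3$ and suppose $H^{m-1}(B)=0$ for all closed $B\subset X$. Then $H^{m-1}(B_1\cap B_2)=0$ makes $H^m(B_1\cup B_2)\to H^m(B_1)\oplus H^m(B_2)$ injective, and the same covering argument gives $H^m(B)=0$ for all closed $B$. By induction $H^m(B)=0$ for all closed $B\subset X$ and all $m\ge2$.

Finally, consider the exact sequence
$$H^{m-1}(X)\to H^{m-1}(A)\to H^m(X,A)\to H^m(X)=0 .$$
For $m=2$ the first map is onto by Step 3, and for $m\ge3$ we have $H^{m-1}(A)=0$. In both cases $H^m(X,A)=0$.

**Step 5: $G$ uniquely 2-divisible.** We show $\dim_GX=1$. Such a $G$ is an $R$-module. Since $R$ is flat, $H^m(X,A;R)=H^m(X,A;\mathbb Z)\otimes R$, and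
$$H^m(X,A;\mathbb Z)\otimes G=H^m(X,A;R)\otimes_RG,$$
$$\mathrm{Tor}(H^{m+1}(X,A;\mathbb Z),G)=\mathrm{Tor}^R(H^{m+1}(X,A;R),G).$$
For $m\ge2$ both vanish by Step 4, so $H^m(X,A;G)=0$ by (F4), and $\dim_GX\le1$. For the lower bound, $\dim X=k\ge1$ by Theorem 1. A totally disconnected compact Hausdorff space has dimension at most $0$, so $X$ has a connected component $Q$ containing two distinct points $a,b$; components are closed. The group $H^1(Q,\{a,b\};G)$ contains the cokernel of $H^0(Q;G)\to H^0(\{a,b\};G)$. This is the diagonal map $G\to G\oplus G$, with cokernel $G\ne0$. So $\dim_GX\ge\dim_GQ\ge1$.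

**Step 6: $2G=G$ implies $\dim_GX\le k-1$.** Let $A\subset X$ be closed and $N=H^k(X,A;\mathbb Z)$. Since $\dim X=k$, (F4) gives $H^k(X,A;G)\cong N\otimes G$. By Step 4 and $k\ge2$, $N\otimes R=H^k(X,A;R)=0$, so every element of $N$ is killed by a power of $2$. If $2^sn=0$ and $g\in G$, write $g=2^sg'$, which is possible because $2G=G$; then $n\otimes g=2^sn\otimes g'=0$. So $N\otimes G=0$. Together with $H^m(X,A;G)=0$ for $m>k$ this gives $\dim_GX\le k-1$.

**Step 7: if moreover $G$ has an element of order $2$, then $\dim_GX=k-1$.** We reduce to $\mathbb Z/2^\infty=\mathbb Z[\tfrac12]/\mathbb Z$ and use a Bockstein. Let $G_2$ be the subgroup of elements of $G$ killed by powers of $2$; it is nonzero. If $g\in G_2$ and $g=2g'$, then $g'\in G_2$, so $2G_2=G_2$. Odd integers act invertibly on $G_2$, so $G_2$ is divisible. A nonzero divisible 2-primary group contains a copy of $\mathbb Z/2^\infty$, and this copy, being divisible, is a direct summand of $G$. Hence $H^m(X,A;\mathbb Z/2^\infty)$ is a direct summand of $H^m(X,A;G)$, and $\dim_GX\ge\dim_{\mathbb Z/2^\infty}X$. The coefficient sequence $0\to\mathbb Z/2\to\mathbb Z/2^\infty\xrightarrow{\,2\,}\mathbb Z/2^\infty\to0$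 gives the exact sequence
$$H^{k-1}(X;\mathbb Z/2^\infty)\to H^k(X;\mathbb Z/2)\to H^k(X;\mathbb Z/2^\infty)=0,$$
where the last group vanishes by Step 6 applied to $\mathbb Z/2^\infty$ and $A=\emptyset$. The middle group is nonzero by Theorem 1, so $H^{k-1}(X;\mathbb Z/2^\infty)\neq0$ and $\dim_{\mathbb Z/2^\infty}X\ge k-1$. With Step 6, $\dim_GX=k-1$.

**Step 8: the remaining case.** If $2G\ne G$, then $\dim_GX=k$ by Theorem 2(b). The three cases are exhaustive, since a group with $2G=G$ and no element of order $2$ is uniquely 2-divisible. $\blacksquare$

**Proof of the Corollary.** If $2G\ne G$, then $\dim_G\bar\Gamma(\mathcal F)=k$ for all $\mathcal F$ by Theorem 2(b). If $2G=G\ne0$ and $k\ge2$, then $\dim_G\bar\Gamma(L)\le k-1$ by Step 6, so the equality fails for $\mathcal F=L$. $\blacksquare$
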